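# Classifying spaces with virtually cyclic stabilizers: commensurators, cuts and trees

## 1. A three-dimensional space for the plane lattice

Let $G$ be a discrete group.

**Definition 1.1.** A *family* $\mathcal F$ of subgroups of $G$ is a collection of subgroups closed under conjugation and under taking subgroups. A *$G$-CW-complex* is a CW-complex on which $G$ permutes the open cells, such that an element mapping an open cell to itself fixes it pointwise. A *model for $E_{\mathcal F}G$* is a $G$-CW-complex $X$ with all stabilizers in $\mathcal F$ such that $X^K$ is contractible for every $K\in\mathcal F$. The *geometric dimension* $\mathrm{gd}_{\mathcal F}(G)$ is the smallest possible dimension of a model.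

The textbook fact behind this definition is the universal property: if $X$ is a model for $E_{\mathcal F}G$ and $Y$ is a $G$-CW-complex with stabilizers in $\mathcal F$, there is a cellular $G$-map $Y\to X$, and any two such maps are $G$-homotopic. So two models are $G$-homotopy equivalent. If $N\le G$ and $X$ is a model for $E_{\mathcal F}G$, then $X$ with the action restricted to $N$ is a model for the family $\mathcal F\cap N$ of those members of $\mathcal F$ that lie in $N$.

Two families matter here: $fin$, the finite subgroups, and $vc$, the virtually cyclic subgroups (those with a cyclic subgroup of finite index; finite groups are included). For example, the infinite dihedral group $D_\infty$ acts on $\mathbb R$; if the fixed points of the reflections are vertices, this is a model for $E_{fin}D_\infty$, because a nontrivial finite subgroup is generated by one reflection and fixes one point. A model for $E_{vc}D_\infty$ is a single point.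

**Proposition 1.2.** $\mathrm{gd}_{vc}(\mathbb Z^2)=3$.

*Proof.* Let $G=\mathbb Z^2$. Its virtually cyclic subgroups are the cyclic ones. A nontrivial cyclic subgroup $K$ lies in exactly one maximal cyclic subgroup $V$, namely the intersection of $G$ with the line $\mathbb QK\subset\mathbb Q^2$; then $G/V\cong\mathbb Z$. There are infinitely many such $V$.

*Upper bound.* Let $G$ act on $\mathbb R^2$ by translations, with the unit squares as 2-cells. For each maximal cyclic $V$ let $\mathbb R_V$ be the line on which $G$ acts through $G/V\cong\mathbb Z$ by integer translations. Since $G$ acts freely on $\mathbb R^2$ and $\mathbb R_V$ is contractible, there is a cellular $G$-map $f_V:\mathbb R^2\to\mathbb R_V$. Let $M_V$ be its mapping cylinder, and let $X$ be obtained from $\mathbb R^2$ by attaching all the $M_V$ along their copies of $\mathbb R^2\times\{0\}$. This is a 3-dimensional $G$-CW-complex. Points of $\mathbb R_V$ have stabilizer $V$, and all other points have trivial stabilizer.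

The map $f_V$ is a homotopy equivalence between contractible complexes, so $\mathbb R^2\times\{0\}$ is a deformation retract of $M_V$. Doing these retractions for all $V$ at once shows $X\simeq\mathbb R^2$, which is contractible. If $K\ne1$ is cyclic, contained in the maximal cyclic $V$, then $X^K=\mathbb R_V$, which is contractible. So $X$ is a model for $E_{vc}G$.

*Lower bound.* If there were a model $X'$ of dimension at most $2$, then $X/G\simeq X'/G$ and $H^3(X/G;\mathbb Z)=0$. But $X/G$ is a torus $T^2$ with the mapping cylinders of maps $T^2\to S^1$ attached, one for each $V$. The Mayer–Vietoris sequence of this pushout contains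
$$H^2(T^2)\oplus\prod_VH^2(S^1)\to\prod_VH^2(T^2)\to H^3(X/G;\mathbb Z).$$
Here $H^2(S^1)=0$ and $H^2(T^2)=\mathbb Z$. So $H^3(X/G;\mathbb Z)$ contains the cokernel of a homomorphism $\mathbb Z\to\prod_V\mathbb Z$ with infinitely many factors. An infinite product of copies of $\mathbb Z$ is not cyclic, so this cokernel is nonzero. $\square$

The space $\mathbb R^2=E_{fin}G$ has dimension $2$; a cylinder adds one dimension; the ends $\mathbb R_V$ of the cylinders have dimension at most $2$. So the sum is $3$. Now replace $\mathbb Z^2$ by an arbitrary countable group $G$ whose dimension for the family of finite subgroups is $2$. What changes?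

First, the subgroup that preserves the situation around $V$ is no longer all of $G$, but the set of $g$ for which $gVg^{-1}$ and $V$ meet in an infinite group. Second, $V$ need not be normal in that subgroup, so there is no quotient group that could act on a line. In the Baumslag–Solitar group $\langle a,t\mid tat^{-1}=a^2\rangle$ with $V=\langle a\rangle$, we have $tVt^{-1}=\langle a^2\rangle\subsetneq V$; nevertheless every conjugate of $V$ meets $V$ in a subgroup of finite index. In this example there is still a good replacement for the line, the Bass–Serre tree, whose stabilizers are conjugates of $\langle a\rangle$. The work of these notes is to produce such a tree in general, out of nothing but a dimension hypothesis.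

## 2. Bredon dimensions and the statements

The *orbit category* $\mathcal O_{\mathcal F}G$ has objects $G/K$ with $K\in\mathcal F$ and morphisms the $G$-maps; a $G$-map $G/K\to G/L$ is determined by the image of the coset $K$, so $\mathrm{Mor}(G/K,G/L)=(G/L)^K$. A right $\mathcal O_{\mathcal F}G$-module is a contravariant functor to abelian groups. The free modules are the direct sums of modules $\mathbb Z[-,G/L]$, which send $G/K$ to $\mathbb Z[(G/L)^K]$. Projective modules are the direct summands of free ones. The *Bredon cohomological dimension* $\mathrm{cd}_{\mathcal F}(G)$ is the length of a shortest projective resolution of the constant functor $\underline{\mathbb Z}$. Equivalently, $\mathrm{cd}_{\mathcal F}(G)\le n$ if and only if $\mathrm{Ext}^k(\underline{\mathbb Z},M)=0$ for all modules $M$ and all $k>n$.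

For a $G$-CW-complex $Z$ with stabilizers in $\mathcal F$ and a module $M$, the Bredon cochains of degree $k$ are $\prod M(G/\mathrm{Stab})$ over the orbits of $k$-cells, and $H^*_G(Z;M)$ is their cohomology. If $X$ is a model for $E_{\mathcal F}G$, the cellular chains $G/K\mapsto C_*(X^K)$ form a free resolution of $\underline{\mathbb Z}$. So $\mathrm{cd}_{\mathcal F}(G)\le\mathrm{gd}_{\mathcal F}(G)$, and
$$H^k_{\mathcal F}(G;M):=H^k_G(E_{\mathcal F}G;M)=\mathrm{Ext}^k_{\mathcal O_{\mathcal F}G}(\underline{\mathbb Z},M).$$

Write $\underline{\mathrm{cd}},\underline{\mathrm{gd}}$ for the family of finite subgroups and $\underline{\underline{\mathrm{cd}}},\underline{\underline{\mathrm{gd}}}$ for the family of virtually cyclic subgroups. For $\mathbb Z^2$ and constant coefficients $\mathbb Z$, Bredon cohomology is the cohomology of the quotient space. So the proof of Proposition 1.2 shows $H^3_{vc}(\mathbb Z^2;\mathbb Z)\ne0$ and hence $\underline{\underline{\mathrm{cd}}}(\mathbb Z^2)=3$, while $\underline{\mathrm{cd}}(\mathbb Z^2)=2$ (the plane gives $\le2$, and $H^2(T^2)\neq0$ gives $\ge2$).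

Also, $\mathrm{cd}_{\mathbb Q}G$ is the length of a shortest projective resolution of $\mathbb Q$ over $\mathbb QG$. Two elementary facts will be used.

*Fact (i): $\mathrm{cd}_{\mathbb Q}G\le\underline{\mathrm{cd}}(G)$.* Evaluate a projective resolution of $\underline{\mathbb Z}$ at $G/1$ and tensor with $\mathbb Q$. Free modules become sums of modules $\mathbb Q[G/K]$ with $K$ finite. These are projective over $\mathbb QG$, because $\mathbb Q$ is projective over $\mathbb QK$.

*Fact (ii): for $S\le G$ we have $\underline{\mathrm{cd}}(S)\le\underline{\mathrm{cd}}(G)$ and $\mathrm{cd}_{\mathbb Q}S\le\mathrm{cd}_{\mathbb Q}G$.* For the first, restriction of modules along $S/K\mapsto G/K$ is exact and sends $\mathbb Z[-,G/L]$ to $S/K\mapsto\mathbb Z[(G/L)^K]$. The $S$-set $G/L$ is a disjoint union of orbits $S/(S\cap gLg^{-1})$, so the restricted module is a direct sum of the free modules $\mathbb Z[-,S/(S\cap gLg^{-1})]$. For the second, $\mathbb QG$ is free over $\mathbb QS$.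

In "A cohomological characterization of locally virtually cyclic groups", arXiv:1506.06260 (2015), Dieter Degrijse conjectures that $\underline{\underline{\mathrm{gd}}}(G)\le3$ for all countable $G$ with $\underline{\mathrm{cd}}(G)=2$. It is known that $1\le\underline{\underline{\mathrm{cd}}}(G)\le3$ for such $G$ if $G$ is coherent, or torsion-free, or does not contain the free group $F_2$, and that every one-relator group has a three-dimensional model for its classifying space with virtually cyclic stabilizers. The conjecture is true without extra hypotheses:

**Theorem A.** If $G$ is countable and $\underline{\mathrm{cd}}(G)\le2$, then $\underline{\underline{\mathrm{cd}}}(G)\le3$ and $\underline{\underline{\mathrm{gd}}}(G)\le3$. The bound is sharp: $\underline{\underline{\mathrm{cd}}}(\mathbb Z^2)=3$.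

**Definition 2.1.** Subgroups $A,B$ are *commensurable*, $A\sim B$, if $A\cap B$ has finite index in both. A subgroup $H\le N$ is *commensurated* if $gHg^{-1}\sim H$ for all $g\in N$. For an infinite cyclic commensurated $H\le N$, let $\mathcal F[H]$ be the set of subgroups of $N$ that are finite or commensurable with $H$.

For instance, $\langle a\rangle$ is commensurated in $\langle a,t\mid tat^{-1}=a^2\rangle$, as we saw, though not normal. The relation $\sim$ is an equivalence relation, and a finite intersection of groups commensurable with $H$ is commensurable with $H$. The set $\mathcal F[H]$ is a family: it is closed under conjugation because $H$ is commensurated, and under subgroups because an infinite subgroup of an infinite virtually cyclic group has finite index in it. All its members are virtually cyclic, hence finitely generated.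

**Theorem B.** Let $N$ be a finitely generated group with a commensurated infinite cyclic subgroup $H$. The following are equivalent:

(a) $\mathrm{cd}_{\mathbb Q}N\le2$;

(b) $N$ acts without inversions on a tree, with finite quotient, and all stabilizers are commensurable with $H$ (so $N$ is the fundamental group of a finite graph of two-ended groups, and is finitely presented);

(c) $\underline{\mathrm{gd}}(N)\le2$;

(d) $\mathrm{gd}_{\mathcal F[H]}(N)\le1$.

A supplement, not needed for the conjecture, comes from the same theorem and is proved in the last section.

**Theorem C.** (1) If $|G|\le\aleph_m$ $(0\le m<\omega)$ and $\underline{\mathrm{cd}}(G)\le2$, then $\underline{\underline{\mathrm{gd}}}(G)\le\max\{3,m+2\}$. In particular the conclusion of the conjecture holds for all groups of cardinality $\le\aleph_1$.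

(2) If $G$ is countable, $\mathrm{cd}_{\mathbb Q}G\le2$ and $\underline{\mathrm{cd}}(G)=n<\infty$, then $\underline{\underline{\mathrm{cd}}}(G)\le\max\{n,\min\{n,3\}+1\}$.

Three results are quoted.

* **[LM]** (Lück–Meintrup) $\mathrm{gd}_{\mathcal F}(G)\le\max\{3,\mathrm{cd}_{\mathcal F}(G)\}$ for every discrete $G$ and every family $\mathcal F$.
* **[LW]** (Lück–Weiermann, *On the classifying space of the family of virtually cyclic subgroups*, Thm 2.3) For infinite virtually cyclic $V,W\le G$ write $V\approx W$ if $|V\cap W|=\infty$. Put $N[V]=\{g:|gVg^{-1}\cap V|=\infty\}$, and let $\mathcal F[V]$ be the family of subgroups of $N[V]$ that are finite, or infinite virtually cyclic and $\approx V$. Then there is a $G$-pushout with upper left corner $\coprod G\times_{N[V]}E_{fin}N[V]$, upper right $E_{fin}G$, lower left $\coprod G\times_{N[V]}E_{\mathcal F[V]}N[V]$, and lower right a model for $E_{vc}G$, in which one of the two arrows starting at the upper left corner is an inclusion of $G$-CW-complexes. The coproducts run over representatives of the $G$-classes of $\approx$-classes.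
* **[D]** (Dunwoody, *Accessibility and groups of cohomological dimension one*, 1979) If $\mathrm{cd}_{\mathbb Q}L\le1$, then $L$ acts without inversions on a tree with finite stabilizers.

The space of Proposition 1.2 is exactly the pushout of [LW] for $\mathbb Z^2$.

## 3. Reduction to finitely generated commensurators

Here we prove Theorem A, assuming the implication (a)$\Rightarrow$(b) of Theorem B. What the pushout needs is a small model for $E_{\mathcal F[V]}N[V]$; a tree is one.

**Lemma 3.1** ((b)$\Rightarrow$(d) of Theorem B). If $N$ acts without inversions on a tree $T$ with all stabilizers commensurable with $H$, then $T$ is a model for $E_{\mathcal F[H]}N$.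

*Proof.* The stabilizers are in $\mathcal F[H]$. Let $K\in\mathcal F[H]$ and let $v$ be a vertex. If $K$ is finite, the orbit $Kv$ is finite. If $K\sim H$, then $K\sim N_v$, so $K\cap N_v$ has finite index in $K$ and again $Kv$ is finite. A group acting on a tree without inversions and with a finite orbit fixes a vertex. So $T^K$ is nonempty, and it is a subtree because the geodesic between two fixed vertices is fixed. Subtrees are contractible. $\square$

*Setting.* Let $G$ be countable with $\underline{\mathrm{cd}}(G)\le2$, let $V\le G$ be infinite virtually cyclic, and let $H\le V$ be infinite cyclic of finite index. Since $gHg^{-1}\cap H$ has finite index in $gVg^{-1}\cap V$, we have $N[V]=N[H]=:N$. For $g\in N$ the infinite group $gHg^{-1}\cap H$ has finite index in the infinite cyclic groups $gHg^{-1}$ and $H$; so $H$ is commensurated in $N$. Two infinite virtually cyclic groups are commensurable exactly when their intersection is infinite, so $\mathcal F[V]=\mathcal F[H]$. By Facts (i) and (ii), $\mathrm{cd}_{\mathbb Q}N'\le2$ for every $N'\le N$, and $\underline{\mathrm{cd}}(N)\le2$.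

Theorem B speaks about finitely generated groups, and $N$ need not be finitely generated even if $G$ is. This costs one dimension.

**Step 1.** *This step shows $\mathrm{gd}_{\mathcal F[H]}(N)\le2$.* Since $N$ is countable, $N=\bigcup_{i\ge0}N_i$ with $H\le N_0\le N_1\le\cdots$ finitely generated. By (a)$\Rightarrow$(b) and Lemma 3.1, $N_i$ has a model $T_i$ of dimension $\le1$ for its family of subgroups that are finite or commensurable with $H$; this family is $\mathcal F[H]\cap N_i$. Restricted to $N_i$, the tree $T_{i+1}$ is also a model for this family, so there are cellular $N_i$-maps $T_i\to T_{i+1}$. Put $Y_i=N\times_{N_i}T_i$. The maps induce $N$-maps $Y_i\to Y_{i+1}$. Let $Y$ be their mapping telescope: glue the cylinders $Y_i\times[i,i+1]$, identifying $(y,i+1)$ with (image of $y$ in $Y_{i+1}$, $i+1$). It is an $N$-CW-complex of dimension $\le2$ with stabilizers in $\mathcal F[H]$.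

Let $K\in\mathcal F[H]$. A point $[g,x]\in Y_i$ is fixed by $K$ if and only if $g^{-1}Kg\le N_i$ and $x\in T_i^{g^{-1}Kg}$. So $Y_i^K$ is the disjoint union of the contractible spaces $T_i^{g^{-1}Kg}$ over the cosets $gN_i\in(N/N_i)^K$, and $Y^K$ is the telescope of the $Y_i^K$. Since $K$ is finitely generated, $K\le N_i$ for large $i$, and then the coset $N_i$ is fixed; so $Y^K\neq\emptyset$. Two cosets $gN_i,g'N_i$ become equal in $N/N_j$ as soon as $g^{-1}g'\in N_j$. So $\pi_0(Y^K)=\operatorname{colim}\pi_0(Y_i^K)$ is a point, and the higher homotopy groups of the telescope, being colimits of those of the $Y_i^K$, vanish. So $Y^K$ is weakly contractible, and as a CW-complex it is contractible.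

(A small example: $N=\mathbb Q$, $H=\mathbb Z$, $N_i=\frac1{(i+1)!}\mathbb Z$. Each $N_i$ is commensurable with $H$, so $T_i$ can be a point; $Y$ is the tree whose vertices at level $i$ are the cosets of $N_i$.)

**Step 2.** *This step puts the pieces together by Mayer–Vietoris.* Let $M$ be a right $\mathcal O_{vc}G$-module. For a $G$-CW-complex with stabilizers in a subfamily, the Bredon cochains only use the restriction of $M$ to that subfamily. For an $N$-CW-complex $Z$, the $G$-orbits of cells of $G\times_NZ$ correspond to the $N$-orbits of cells of $Z$ with the same stabilizers, so $H^*_G(G\times_NZ;M)=H^*_N(Z;M|)$ with $M|(N/K)=M(G/K)$. Cohomology turns coproducts into products. So [LW] gives the exact sequence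
$$\prod_{[V]}H^{k-1}_{fin}(N[V];M)\to H^k_{vc}(G;M)\to H^k_{fin}(G;M)\oplus\prod_{[V]}H^k_{\mathcal F[V]}(N[V];M).\tag{1}$$
Let $k\ge4$. The left term vanishes because $k-1\ge3$ and $\underline{\mathrm{cd}}(N[V])\le2$. The right terms vanish because $\underline{\mathrm{cd}}(G)\le2$ and, by Step 1, $\mathrm{cd}_{\mathcal F[V]}N[V]\le2$. So $\mathrm{Ext}^k_{\mathcal O_{vc}G}(\underline{\mathbb Z},M)=0$ for all $M$ and all $k\ge4$, that is, $\underline{\underline{\mathrm{cd}}}(G)\le3$. Then [LM] gives $\underline{\underline{\mathrm{gd}}}(G)\le3$. Sharpness was shown in Sections 1 and 2. This proves Theorem A, given (a)$\Rightarrow$(b). $\square$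

## 4. From a degree-two class to a function on a coset graph

From here to the end of Section 8 we prove (a)$\Rightarrow$(b). Fix $N=\langle H\cup S\rangle$ with $S$ finite, $H=\langle h\rangle$ infinite cyclic and commensurated, and $\mathrm{cd}_{\mathbb Q}N\le2$. Throughout, $H'$ denotes a finite-index subgroup of $H$, and $H_g:=H\cap gHg^{-1}$, which has finite index in $H$. A derivation is a map $d$ with $d(gg')=d(g)+g\,d(g')$; it is inner if $d(g)=b-gb$ for some $b$.

**Step 1.** *This step finds one class that decides whether a subgroup has dimension $\le1$.* Let $0\to P_2\to P_1\to P_0\to\mathbb Q\to0$ be a projective $\mathbb QN$-resolution, and let $u\in H^2(N;P_2)$ be the class of $\mathrm{id}_{P_2}$.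

*If $L\le N$ and $u|_L=0$, then $\mathrm{cd}_{\mathbb Q}L\le1$.* Indeed $u|_L=0$ says that $\mathrm{id}_{P_2}$ extends to a $\mathbb QL$-map $P_1\to P_2$. So $P_2$ is a $\mathbb QL$-direct summand of $P_1$, the module $P_1/P_2$ is $\mathbb QL$-projective, and $0\to P_1/P_2\to P_0\to\mathbb Q\to0$ is a resolution.

Choose a free module $F=P_2\oplus P'$. Write $F$ as the space of finitely supported functions $\varphi:N\to W$, for a $\mathbb Q$-vector space $W$, with $(g\varphi)(y)=\varphi(g^{-1}y)$. Let $u_F\in H^2(N;F)$ be the image of $u$. As $P_2$ is a direct summand of $F$, the map $H^2(L;P_2)\to H^2(L;F)$ is injective; so $u_F|_L=0$ implies $u|_L=0$.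

**Step 2.** *This step lowers the degree of the class from two to one.* Let $\hat F=\mathrm{Map}(N,W)\supseteq F$, with the same action. For $L\le N$, the set $N$ is a disjoint union of free left $L$-orbits, so $\hat F$ is coinduced from the trivial group over $L$, and $H^i(L;\hat F)=0$ for $i\ge1$. Hence the connecting map $\partial:H^1(L;\hat F/F)\to H^2(L;F)$ is an isomorphism for every $L$, compatible with restriction. So $u_F=\partial[d]$ for a derivation $d:N\to\hat F/F$. Also $H^1(H;\hat F/F)\cong H^2(H;F)=0$ because $H\cong\mathbb Z$; so $d|_H$ is inner, and after subtracting an inner derivation of $N$ we have $d|_H=0$.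

For $k\in H$ this gives $d(gk)=d(g)$ and $d(kg)=k\,d(g)$. Moreover $d(g)$ is fixed by $H_g$: if $k=gk'g^{-1}$ with $k,k'\in H$, then $k\,d(g)=d(kg)=d(gk')=d(g)$.

**Step 3.** *This step records how $N$ acts on the two directions of $H$.* For $g\in N$ there are $p>0$ and $q\ne0$ with $gh^pg^{-1}=h^q$. Put $\sigma(g)=\operatorname{sign}q$. If also $gh^{p'}g^{-1}=h^{q'}$ with $p'>0$, then $h^{qp'}=gh^{pp'}g^{-1}=h^{q'p}$, so $qp'=q'p$ and the signs agree. If $gh^pg^{-1}=h^q$ and $g'h^{p'}g'^{-1}=h^{q'}$, then $gg'h^{pp'}(gg')^{-1}=gh^{pq'}g^{-1}=h^{qq'}$. So $\sigma:N\to\{\pm1\}$ is a homomorphism, and $\sigma|_H=1$. In the group $\langle a,t\mid tat^{-1}=a^{-1}\rangle$ with $h=a$ we have $\sigma(t)=-1$; in $\langle a,t\mid tat^{-1}=a^2\rangle$ with $h=a$ we have $\sigma=1$.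

An infinite cyclic group commensurable with $H$ has exactly one generator with a positive power equal to a positive power of $h$; call it the *positive* generator. The positive generator of a finite-index subgroup of such a group is a positive power of the positive generator of the group.

**Step 4.** *This step measures an element of $\hat F/F$ by its jumps along cosets of $H$.* Let
$$\mathcal C=\bigcup_{H'}\hat F^{H'},\qquad\mathfrak B=\bigcup_{H'}(\hat F/F)^{H'},$$
and let $\mathcal A\subseteq\mathcal C$ be the set of those $\varphi\in\mathcal C$ whose support is contained in finitely many cosets $H'y$. This condition does not depend on $H'$, since a coset of $H$ is a finite union of cosets of $H'$. These are vector spaces, because two finite-index subgroups intersect in one. They are stable under left translation: $g$ maps $H'$-invariants to invariants of $H\cap gH'g^{-1}$, which has finite index in $H$, and $gH'y=(gH'g^{-1})gy$ is a finite union of cosets of $H\cap gH'g^{-1}$. On $\mathcal A$ we let $N$ act by the twisted translation $(g*\varphi)(y)=\sigma(g)\varphi(g^{-1}y)$.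

Let $[\varphi]\in(\hat F/F)^{H'}$, and let $h'$ be the positive generator of $H'$. Then $h'\varphi-\varphi$ has finite support. So $\varphi(h'^{-1}y)=\varphi(y)$ for all but finitely many $y$: the function $\varphi$ is constant on all but finitely many cosets $H'y$, and on each coset it is eventually constant in both directions. Define
$$\lambda([\varphi])(y)=\lim_{j\to+\infty}\varphi(h'^jy)-\lim_{j\to-\infty}\varphi(h'^jy).$$
Changing $\varphi$ by an element of $F$ does not change the limits. Shrinking $H'$ replaces $h'$ by a positive power and does not change them either. The result is left $H'$-invariant and supported on finitely many cosets $H'y$. So $\lambda:\mathfrak B\to\mathcal A$ is well defined and linear.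

*Equivariance: $\lambda(gb)=g*\lambda(b)$.* Let $b=[\varphi]$ be fixed by $H'$. Then $gb$ is fixed by $gH'g^{-1}$, whose positive generator is $z=(gh'g^{-1})^{\sigma(g)}$ by the definition of $\sigma$. A positive power of $z$ is the positive generator of $H\cap gH'g^{-1}$, so $\lambda(gb)$ may be computed with $z$. Since $(g\varphi)(z^jy)=\varphi(g^{-1}z^jy)=\varphi(h'^{\sigma(g)j}g^{-1}y)$, we get $\lambda(gb)(y)=\sigma(g)\lambda(b)(g^{-1}y)$.

*$\lambda$ is onto.* Given an $H'$-invariant $\varphi\in\mathcal A$, take on each of the finitely many cosets $H'y_0$ in its support the function equal to $\varphi$ on $\{h'^jy_0:j\ge0\}$ and $0$ on $\{h'^jy_0:j<0\}$, and take zero on all other cosets. Its class is $H'$-invariant and is mapped to $\varphi$.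

*$\ker\lambda$ is the image of $\mathcal C$, and $\mathcal C\to\hat F/F$ is injective.* If the two limits agree everywhere, they define a function $\varphi_0\in\hat F^{H'}$. It equals $\varphi$ on all cosets where $\varphi$ is constant, and on each of the finitely many others it differs from $\varphi$ at finitely many points. So $\varphi-\varphi_0\in F$. Conversely an $H'$-invariant function has equal limits. A finitely supported $H'$-invariant function is $0$, as $H'$ is infinite.

In short, there is an exact sequence of $N$-modules, with the twisted action on $\mathcal A$: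
$$0\to\mathcal C\to\mathfrak B\xrightarrow{\ \lambda\ }\mathcal A\to0.\tag{2}$$

**Step 5.** *This step transfers the derivation to $\mathcal A$ and shows that nothing is lost.* By Step 2, $d$ has values in $\mathfrak B$. Put $D=\lambda\circ d:N\to\mathcal A$. Then
$$D(gg')=D(g)+g*D(g'),\qquad D|_H=0,\qquad D(gk)=D(g)\quad(k\in H),\tag{3}$$
and $D(g)$ is left $H_g$-invariant with support in finitely many cosets $H_gy$.

**Lemma 4.1.** If $L\le N$ and there is $a\in\mathcal A$ with $D(k)=a-k*a$ for all $k\in L$, then $\mathrm{cd}_{\mathbb Q}L\le1$.

*Proof.* Choose $b\in\mathfrak B$ with $\lambda(b)=a$. Then $d'(k)=d(k)-(b-kb)$ is a derivation on $L$ with $\lambda(d'(k))=D(k)-(a-k*a)=0$. By (2) it is a derivation with values in $\mathcal C\subseteq\hat F$. Since $H^1(L;\hat F)=0$, it is inner in $\hat F$, hence in $\hat F/F$. So $d|_L$ is inner, $u_F|_L=\partial[d|_L]=0$, therefore $u|_L=0$, and Step 1 applies. $\square$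

**Step 6.** *This step encodes $D$ in a single function on a graph.* Let $X$ be the graph with vertex set $VX=N/H$ and edge set $\coprod_{s\in S}N/H_s$, where the edge $gH_s$ goes from $gH$ to $gsH$. This is well defined: for $k\in H_s=H\cap sHs^{-1}$ we have $gkH=gH$ and $gksH=gs(s^{-1}ks)H=gsH$. Put $x_0=H\in VX$. The set of $g$ for which $gH$ is in the component of $x_0$ contains $1$ and is closed under right multiplication by $H$, $S$ and $S^{-1}$; so it is $N$, and $X$ is connected. The group $N$ acts on $X$ and preserves the orientation of edges. The stabilizers of vertices and edges are conjugates of $H$ or of some $H_s$, hence commensurable with $H$.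

Put $\theta(g)=D(g)(1)\in W$. By (3), $\theta$ is a function on $N/H=VX$. From $D(gs)-D(g)=g*D(s)$ we get
$$\theta(gs)-\theta(g)=\sigma(g)\,D(s)(g^{-1}).\tag{4}$$
If $\operatorname{supp}D(s)\subseteq\bigcup_{i\le r}H_sx_i$, the right side is nonzero only for $g\in\bigcup_ix_i^{-1}H_s$, that is, on at most $r$ edges of type $s$. So $\theta$ changes along only finitely many edges of $X$. Let $n$ be their number.

Conversely, $\theta$ determines $D$. Evaluate $D(y^{-1}k)=D(y^{-1})+y^{-1}*D(k)$ at $1$. Since $(y^{-1}*D(k))(1)=\sigma(y)D(k)(y)$,
$$D(k)(y)=\sigma(y)\bigl[\theta(y^{-1}kx_0)-\theta(y^{-1}x_0)\bigr]\qquad(k,y\in N).\tag{5}$$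

## 5. The value of $\theta$ at infinity: one end and several ends

Formula (5) says that $D(k)$ is a difference of values of $\theta$. To apply Lemma 4.1 one would like to replace the base point $x_0$ in (5) by a point fixed by $L$. A point at infinity would do.

**Lemma 5.1.** Let $L\le N$ be such that $H\cap L$ has finite index in $H$ and $\mathrm{cd}_{\mathbb Q}L\le1$. Then $L\sim H$.

*Proof.* By [D], $L$ acts without inversions on a tree $T'$ with finite stabilizers. Put $H'=H\cap L\cong\mathbb Z$. Being torsion-free, it acts freely. So its generator is hyperbolic: it translates along an axis $A$, which is also the axis of all its nontrivial powers. For $g\in L$ the line $gA$ is the axis of the nontrivial elements of $gH'g^{-1}$. Since $gH'g^{-1}\cap H'\neq1$, some element has both $A$ and $gA$ as axis, so $gA=A$. Thus $L$ acts on the line $A$ with finite vertex stabilizers, and $H'$ has finitely many orbits of vertices on $A$. For a vertex $v\in A$ the orbit $Lv$ is a finite union of $H'$-orbits $H'g_iv$, so $L=\bigcup_iH'g_iL_v$ is a finite union of cosets $H'g$. Hence $[L:H']<\infty$. $\square$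

For $C\subseteq VX$ write $C^*=VX\setminus C$, and let $\delta C$ be the set of edges with exactly one endpoint in $C$.

**Proposition 5.2.** Suppose that every $C\subseteq VX$ with $\delta C$ finite is finite or has finite complement. Then $N\sim H$.

*Proof.* If $VX=N/H$ is finite, then $N\sim H$. Suppose it is infinite. Removing the $n$ edges along which $\theta$ changes leaves finitely many components, so $\theta$ has finitely many values, and each level set has coboundary contained in these $n$ edges. By hypothesis one level set, with value $c$ say, has finite complement. Put $a(y)=\sigma(y)[c-\theta(y^{-1}x_0)]$. For $k\in N$,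
$$(k*a)(y)=\sigma(k)\,a(k^{-1}y)=\sigma(y)\bigl[c-\theta(y^{-1}kx_0)\bigr],$$
so $a-k*a=D(k)$ by (5). For $k\in H$ we have $D(k)=0$ and $\sigma(k)=1$, so $a$ is left $H$-invariant. If $a(y)\ne0$, then $y^{-1}H$ is one of finitely many vertices $g_iH$, so $y\in\bigcup_iHg_i^{-1}$. So $a\in\mathcal A$. Lemma 4.1 with $L=N$ gives $\mathrm{cd}_{\mathbb Q}N\le1$, and Lemma 5.1 gives $N\sim H$, contradicting that $N/H$ is infinite. $\square$

So (b) holds in this case, with a point as tree. The argument uses a single value $c$ of $\theta$ at infinity, and this is exactly what may not exist. Take $N=\mathbb Z^2=\langle h\rangle\times\langle s\rangle$, $S=\{s\}$. Then $X$ is a line with vertices $j\in\mathbb Z$ and edges from $j$ to $j+1$. By (4), $\theta$ is constant near each of the two ends. If the two limits were equal, the proof of Proposition 5.2 would give $\mathrm{cd}_{\mathbb Q}\mathbb Z^2\le1$, which is false since $H^2(\mathbb Z^2;\mathbb Q)\ne0$. So $\theta$ has two different values at infinity, and for every $c$ the function $a$ has support in infinitely many cosets.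

The natural reaction is to cut the graph along an infinite set with finite coboundary and infinite complement, to obtain from it a splitting of $N$ over a group commensurable with $H$, to pass to the vertex groups, and to repeat until they fall under Proposition 5.2. To make this a proof one needs a reason for the repetition to stop.

What we do instead is to make all the cuts at once. The function $\theta$ changes along $n$ edges, and this $n$ is known in advance. We construct one tree $T$ on which $N$ acts, out of cuts with at most $n$ edges, so that every set with at most $n$ coboundary edges is a Boolean combination of cuts used in $T$. Then we look at the stabilizer $N_t$ of each vertex $t$ of $T$. If $t$ has finite valence, $N_t$ is commensurable with an edge stabilizer, and these are commensurable with $H$. If $t$ has infinite valence, then $t$ is like a point at infinity: any finitely many of the cuts see $t$ as they see some vertex of $X$. So $\theta$ has a value at $t$, and the argument of Proposition 5.2 runs for $N_t$ instead of $N$.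

## 6. Nested cuts that generate all small cuts

In this section and the next, $X$ is any connected graph (oriented edges, multiple edges and loops allowed) on which a group $N$ acts. Let $\mathcal B$ be the Boolean ring of all $C\subseteq VX$ with $|\delta C|<\infty$, where the sum is symmetric difference, the product is intersection and the unit is $VX$. It is a ring since $\delta(C+D)$ and $\delta(C\cap D)$ are contained in $\delta C\cup\delta D$. Let $\mathcal B_n$ be the subring with unit generated by the $C$ with $|\delta C|\le n$. As $X$ is connected, $\mathcal B_0=\{\emptyset,VX\}$.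

**Definition 6.1.** The *corners* of $C,D$ are $C\cap D$, $C\cap D^*$, $C^*\cap D$, $C^*\cap D^*$. The sets are *nested* if some corner is empty; otherwise they *cross*. A set $C$ is *$n$-thin* $(n\ge1)$ if $|\delta C|=n$ and $C\notin\mathcal B_{n-1}$; then $C^*$ is also $n$-thin. A set $C$ is *tight* if $C\neq\emptyset,VX$ and the subgraphs induced on $C$ and on $C^*$ are connected.

*Example.* Let $X$ be a 4-cycle with vertices $1,2,3,4$. No set has exactly one coboundary edge, so $\mathcal B_1=\mathcal B_0$, and the $2$-thin sets are the four singletons, their complements, and the four pairs of adjacent vertices. The pairs $\{1,2\}$ and $\{2,3\}$ cross; their corners are the four singletons. A singleton is nested with everything.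

Recall *submodularity*:
$$|\delta(C\cap D)|+|\delta(C^*\cap D^*)|\le|\delta C|+|\delta D|,\tag{6}$$
and the same for the other opposite pair of corners (replace $D$ by $D^*$). To see it, count the contribution of each edge. An edge joining $C\cap D$ and $C^*\cap D^*$ contributes $2$ to each side. An edge joining $C\cap D^*$ and $C^*\cap D$ contributes $0$ on the left and $2$ on the right. An edge joining two corners that are not opposite has exactly one end in $(C\cap D)\cup(C^*\cap D^*)$ and lies in exactly one of $\delta C,\delta D$, so it contributes $1$ to each side. Other edges contribute nothing.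

**Lemma 6.2.** Thin cuts are tight.

*Proof.* Let $C$ be $n$-thin. Then $C\ne\emptyset,VX$, since these lie in $\mathcal B_0$. If $C=C_1\sqcup C_2$ with both parts nonempty and no edges between them, then $\delta C=\delta C_1\sqcup\delta C_2$, and both parts are nonempty since $X$ is connected. So $|\delta C_i|<n$ and $C=C_1+C_2\in\mathcal B_{n-1}$, a contradiction. The same holds for $C^*$. $\square$

**Lemma 6.3.** In a connected graph $Y$, an edge $e$ lies in $\delta C$ for only finitely many tight $C$ with $|\delta C|=n$.

*Proof.* Induct on $n$. For $n=1$, such a $C$ is a component of $Y-e$, and there are at most two. Let $n\ge2$ and suppose such a $C$ exists. Another edge of $\delta C$ joins the connected sets $C$ and $C^*$, so $Y-e$ is connected. Fix a finite path $P$ in $Y-e$ joining the ends of $e$. For every $C$ as in the statement, the ends of $e$ are separated by $C$, so $\delta C$ contains an edge of $P$; and $C$ is tight in $Y-e$ with $n-1$ coboundary edges there. By induction there are finitely many such $C$ for each edge of $P$. $\square$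

**Lemma 6.4.** (i) Two vertices of $X$ are separated by only finitely many tight cuts of size $\le n$. (ii) A tight cut $C$ of finite size crosses only finitely many tight cuts $D$ of size $\le n$.

*Proof.* (i) A path joining the two vertices contains an edge of each such $\delta C$; apply Lemma 6.3 to its edges. (ii) If $D$ crosses $C$, then the connected set $D$ meets both $C$ and $C^*$, so some edge of $\delta C$ has both ends in $D$. Likewise some edge of $\delta C$ has both ends in $D^*$. So $D$ separates two endpoints of edges of $\delta C$, and $\delta D$ meets a fixed finite connected subgraph containing all these endpoints. Apply Lemma 6.3 to its edges. $\square$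

**Lemma 6.5.** Let $C,D$ cross. (i) If $E$ is nested with $C$ and with $D$, then $E$ is nested with every corner of $C,D$. (ii) If $E$ crosses both of the opposite corners $C\cap D$ and $C^*\cap D^*$, then $E$ crosses both $C$ and $D$.

*Proof.* Note that $E$ is nested with $C$ if and only if one of $E,E^*$ lies in $C$ or in $C^*$.

(i) Replacing $C,D$ by complements, it suffices to consider $K=C\cap D$. If $E$ or $E^*$ is contained in $C^*$ or $D^*$, it misses $K$. Otherwise one of $E,E^*$ lies in $C$ and one of them lies in $D$. If it is the same one, it lies in $K$. If, say, $E\subseteq C$ and $E^*\subseteq D$, then $C\cup D=VX$, so $C^*\cap D^*=\emptyset$, contradicting that $C,D$ cross.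

(ii) If $E$ is nested with $C$, then one of $E,E^*$ lies in $C$ or in $C^*$, so it misses $C^*\cap D^*$ or $C\cap D$, a contradiction. The same argument works for $D$. $\square$

Part (ii) also holds for the other opposite pair, by replacing $D$ with $D^*$.

**Proposition 6.6** (cf. Dicks–Dunwoody, *Groups acting on graphs*, Thm II.2.20). For every $n\ge0$ there is an $N$-stable nested set $\mathcal E_n$, closed under $*$, consisting of $m$-thin cuts with $1\le m\le n$, which generates $\mathcal B_n$ as a ring with unit.

*Proof.* Put $\mathcal E_0=\emptyset$. Given $\mathcal E_{n-1}$, let $\mathcal T$ be the set of $n$-thin cuts. A set with $|\delta C|\le n$ is in $\mathcal B_{n-1}$ or in $\mathcal T$, so $\mathcal B_n$ is generated by $\mathcal B_{n-1}\cup\mathcal T$. Let $\mathcal T'\subseteq\mathcal T$ be the set of those cuts that are nested with every member of $\mathcal E_{n-1}$.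

**Step A.** *This step shows that $\mathcal B_n$ is generated by $\mathcal B_{n-1}\cup\mathcal T'$.* Let $C\in\mathcal T$ cross some $D\in\mathcal E_{n-1}$, where $D$ is $m$-thin and $m<n$. Put
$$a=|\delta(C\cap D)|,\quad a'=|\delta(C^*\cap D^*)|,\quad b=|\delta(C\cap D^*)|,\quad b'=|\delta(C^*\cap D)|.$$
By (6), $a+a'\le n+m$ and $b+b'\le n+m$. Since $C=(C\cap D)+(C\cap D^*)\notin\mathcal B_{n-1}$, we have $a\ge n$ or $b\ge n$. Since $C^*\notin\mathcal B_{n-1}$, we have $a'\ge n$ or $b'\ge n$. As $n+m<2n$, it is impossible that $a,a'\ge n$, or that $b,b'\ge n$. So either $a,b'\ge n$ or $b,a'\ge n$. Replacing $D$ by $D^*$ exchanges the two possibilities, so assume $a,b'\ge n$. Then $a'\le m$ and $b\le m$. Since $D^*=(C\cap D^*)+(C^*\cap D^*)\notin\mathcal B_{m-1}$, we have $a'=m$ or $b=m$.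

If $a'=m$, then $a=n$. Put $K=C\cap D$; then $C=K+(C\cap D^*)$ and $b<n$. If $b=m$, then $b'=n$. Put $K=C^*\cap D$; then $C^*=K+(C^*\cap D^*)$ and $a'<n$.

In both cases $|\delta K|=n$ and $K\equiv C$ modulo $\mathcal B_{n-1}$ (which contains $VX=C+C^*$). So $K\in\mathcal T$. Every member of $\mathcal E_{n-1}$ is nested with $D$. So by Lemma 6.5(i) every member of $\mathcal E_{n-1}$ crossing $K$ crosses $C$. But $D$ crosses $C$ and does not cross $K\subseteq D$. So $K$ crosses fewer members of $\mathcal E_{n-1}$ than $C$ does; these numbers are finite by Lemmas 6.2 and 6.4(ii). By induction on this number, $K$ and hence $C$ lie in the ring generated by $\mathcal B_{n-1}\cup\mathcal T'$.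

**Step B.** *This step selects from $\mathcal T'$ those cuts that are really needed, and measures crossing.* For $C\in\mathcal T'$ let $\mu(C)=\mu(C^*)<\infty$ be the number of members of $\mathcal T'$ crossing $C$. If $C,D\in\mathcal T'$ cross and an opposite pair of corners $K,K'$ lies in $\mathcal T'$, then
$$\mu(K)+\mu(K')<\mu(C)+\mu(D).\tag{7}$$
Indeed, let $E\in\mathcal T'$. If $E$ crosses one of $K,K'$, it crosses $C$ or $D$ by Lemma 6.5(i); if it crosses both, it crosses both $C$ and $D$ by Lemma 6.5(ii). So $E$ contributes at most as much on the left as on the right. And $E=C$ contributes $0$ on the left, since each of $K,K'$ lies in $C$ or $C^*$, and $1$ on the right.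

Let $R_k$ be the ring with unit generated by $\mathcal B_{n-1}\cup\{C\in\mathcal T':\mu(C)\le k\}$, with $R_{-1}=\mathcal B_{n-1}$, and put
$$\mathcal U=\{C\in\mathcal T':C\notin R_{\mu(C)-1}\}.$$
By induction on $k$, the ring generated by $\mathcal U\cup\mathcal B_{n-1}$ contains every $R_k$: a cut with $\mu(C)=k$ is in $\mathcal U$ or in $R_{k-1}$. So by Step A this ring equals $\mathcal B_n$. The set $\mathcal U$ is $N$-stable and closed under $*$. If $\mathcal U$ is nested, then $\mathcal E_n=\mathcal E_{n-1}\cup\mathcal U$ has all the required properties.

**Step C.** *This step shows that $\mathcal U$ is nested.* Suppose $C,D\in\mathcal U$ cross, with $i=\mu(C)\le k=\mu(D)$. Put $K=C\cap D$, $K'=C^*\cap D^*$, $L=C\cap D^*$, $L'=C^*\cap D$. By Lemma 6.5(i) all corners are nested with the members of $\mathcal E_{n-1}$. So a corner of size $n$ that is not in $\mathcal B_{n-1}$ lies in $\mathcal T'$.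

*Case 1: some corner is in $\mathcal B_{n-1}$.* Replacing $C,D$ by complements, let it be $K$. Then $L=C+K$ and $L'=D+K$ are not in $\mathcal B_{n-1}$, so they have size $\ge n$, hence $=n$ by (6), and they lie in $\mathcal T'$. By (7), $\mu(L)<i$ or $\mu(L')<k$. So $C=K+L\in R_{i-1}$ or $D=K+L'\in R_{k-1}$, a contradiction.

*Case 2: no corner is in $\mathcal B_{n-1}$.* Then all corners have size $\ge n$, hence $=n$ by (6), and all lie in $\mathcal T'$. By (7), $\mu(K)+\mu(K')<i+k$ and $\mu(L)+\mu(L')<i+k$. Since $C=K+L$ and $C^*=K'+L'$ are not in $R_{i-1}$, and $D=K+L'$ and $D^*=K'+L$ are not in $R_{k-1}$,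
$$\begin{aligned}\max(\mu(K),\mu(L))&\ge i,&\max(\mu(K'),\mu(L'))&\ge i,\\ \max(\mu(K),\mu(L'))&\ge k,&\max(\mu(K'),\mu(L))&\ge k.\end{aligned}\tag{8}$$
If $\mu(K)\ge k$, then $\mu(K')<i\le k$; so (8) gives $\mu(L')\ge i$ and $\mu(L)\ge k$, contradicting $\mu(L)+\mu(L')<i+k$. If $\mu(K)<k$, then (8) gives $\mu(L')\ge k$, so $\mu(L)<i\le k$, and then (8) gives $\mu(K)\ge i$ and $\mu(K')\ge k$, contradicting $\mu(K)+\mu(K')<i+k$. $\square$

*Example, continued.* In the 4-cycle with $n=2$, singletons and their complements have $\mu=0$, and the adjacent pairs have $\mu=2$. The singletons generate all subsets, so the pairs lie in $R_0$ and are not in $\mathcal U$. So $\mathcal E_2$ consists of the singletons and their complements.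

## 7. The tree of a nested set of cuts

Let $\mathcal E=\mathcal E_n$. All its members are tight, of size $\le n$, and different from $\emptyset,VX$. For $x\in VX$ put $t_x=\{e\in\mathcal E:x\in e\}$. A vertex of the tree will be a consistent choice of a side for every cut.

**Definition 7.1.** $VT$ is the set of all $t\subseteq\mathcal E$ such that

* (T1) for each $e\in\mathcal E$ exactly one of $e,e^*$ is in $t$;
* (T2) if $e\in t$ and $e\subseteq f\in\mathcal E$, then $f\in t$;
* (T3) $t\setminus t_x$ is finite for one (equivalently, by Lemma 6.4(i), for every) $x\in VX$.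

Each $t_x$ is in $VT$. For $t,t'\in VT$, the map $e\mapsto e^*$ is a bijection $t\setminus t'\to t'\setminus t$ by (T1), so $|t\setminus t'|=|t'\setminus t|$. This number is finite, because $t\setminus t'\subseteq(t\setminus t_x)\cup(t_x\setminus t')$ and $|t_x\setminus t'|=|t'\setminus t_x|$. Join $t,t'$ by an edge if $|t\setminus t'|=1$. Call the graph $T$. The group $N$ acts on it, and $t_{gx}=gt_x$.

*Examples.* For the line of Section 5 and $n=1$, the thin cuts are the half-lines, all nested. An element $t\in VT$ chooses one of $\{j\ge m\}$, $\{j<m\}$ for each $m$; by (T2) the $m$ with $\{j\ge m\}\in t$ form a down-closed set, and by (T3) this set is neither empty nor all of $\mathbb Z$. So the $t$ are exactly the $t_x$, and $T$ is a line. For the 4-cycle with $n=2$: if $t$ contains a singleton $\{x\}$, it contains the complements of all other singletons, so $t=t_x$; otherwise $t$ consists of the four complements. So $T$ is a star with four leaves $t_x$ and one central vertex that is not of the form $t_x$.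

"Minimal" means minimal with respect to inclusion.

**Lemma 7.2.** Let $t\in VT$.

* ($\alpha$) If $e$ is minimal in $t$ and $f\in t$, $f\neq e$, then $e\subseteq f$ or $e^*\subseteq f$. If $f$ is also minimal in $t$, then $e^*\subseteq f$.
* ($\beta$) If $e$ is minimal in $t$, then $t^e:=(t\setminus\{e\})\cup\{e^*\}\in VT$, and $e\mapsto t^e$ is a bijection from the minimal elements of $t$ to the neighbors of $t$.
* ($\gamma$) $T$ is connected.
* ($\delta$) $T$ has no circuits.
* ($\varepsilon$) Each $e\in\mathcal E$ is minimal in at most one element of $VT$.

*Proof.* ($\alpha$) By nestedness $e\subseteq f$, or $f\subseteq e$, or $e\cap f=\emptyset$, or $e^*\subseteq f$. Here $f\subseteq e$ is excluded by minimality of $e$. If $e\cap f=\emptyset$, then $e\subseteq f^*$, so $f^*\in t$ by (T2), contradicting (T1). If $f$ is minimal, then $e\subseteq f$ is excluded too.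

($\beta$) (T1) and (T3) are clear for $t^e$. For (T2), let first $f\in t\setminus\{e\}$ and $f\subseteq g\in\mathcal E$. Then $g\in t$, and $g\ne e$ by minimality of $e$, so $g\in t^e$. Now let $e^*\subsetneq g$. Then $g^*\subsetneq e$, so $g^*\notin t$ by minimality, and $g\in t$. Also $g\neq e$, since $e^*\subseteq e$ would mean $e=VX$. So $g\in t^e$. Thus $t^e\in VT$, it is a neighbor of $t$, and $t\setminus t^e=\{e\}$ determines $e$. Conversely let $t'$ be a neighbor, $t\setminus t'=\{e\}$. Then $t'=(t\setminus\{e\})\cup\{e^*\}$ by (T1). If $f\in t$ and $f\subsetneq e$, then $f\in t'$, so $e\in t'$ by (T2), a contradiction. So $e$ is minimal in $t$ and $t'=t^e$.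

($\gamma$) Let $t\neq t'$, and let $e$ be a minimal element of the finite nonempty set $t\setminus t'$. It is minimal in $t$: if $f\in t$ and $f\subsetneq e$, then $f\notin t'$ by (T2), because $e\notin t'$; so $f\in t\setminus t'$, a contradiction. As $e^*\in t'$, we get $|t^e\setminus t'|=|t\setminus t'|-1$. Induct.

($\delta$) Consider a path $t_i=t_{i-1}^{e_i}$, $i=1,\dots,k$, without backtracking, that is, $e_{i+1}\ne e_i^*$. Both $e_i^*$ and $e_{i+1}$ are minimal in $t_i$, by ($\beta$) applied to the two neighbors $t_{i-1}$ and $t_{i+1}$. So $e_i\subseteq e_{i+1}$ by ($\alpha$), and the inclusion is strict since $e_i\notin t_i\ni e_{i+1}$. Suppose $t_k=t_0$ with $k\ge1$. Then $e_1\notin t_1$ and $e_1\in t_0=t_k$, so $e_1$ is added at some step $j>1$, that is, $e_1=e_j^*$. Hence $e_1\subsetneq e_j=e_1^*$, so $e_1=\emptyset$, a contradiction.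

($\varepsilon$) Let $e$ be minimal in $t$ and in $t'\neq t$. Choose $f\in t\setminus t'$; then $f\neq e$. If $e\subseteq f$, then $f\in t'$ by (T2), a contradiction. Otherwise $e^*\subseteq f$ by ($\alpha$). Since $f^*\in t'$, $f^*\subseteq e$, and $f^*\neq e$ (because $e\in t$ and $f^*\notin t$), this contradicts minimality of $e$ in $t'$. $\square$

So $T$ is a tree. Let $N_e=\{g\in N:ge=e\}$. If $e$ is minimal in $t$ and $g\in N_e$, then $e=ge$ is minimal in $gt$, so $gt=t$ by ($\varepsilon$), and $gt^e=t^e$. Conversely, an element fixing $t$ and $t^e$ fixes $e$ by ($\beta$). So *$N_e$ is the pointwise stabilizer of the edge $\{t,t^e\}$, and it has index $\le2$ in the setwise stabilizer*. Every edge has this form. If $\mathcal E\ne\emptyset$, then $T$ has at least two vertices ($t_x\ne t_y$ for $x\in e$, $y\in e^*$), so every vertex has valence $\ge1$. If $\mathcal E=\emptyset$, then $T$ is a point.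

The last property is the one that makes a vertex of infinite valence behave like a point at infinity.

**Lemma 7.3.** Suppose $t\in VT$ has infinite valence, or $T$ is a point. Then for every finite $*$-closed $\mathcal E_0\subseteq\mathcal E$ there is $x\in VX$ with $t_x\cap\mathcal E_0=t\cap\mathcal E_0$.

*Proof.* If $T$ is a point, then $\mathcal E=\emptyset$ and there is nothing to prove. Otherwise $t$ has infinitely many minimal elements, by ($\beta$). For $f\in\mathcal E_0\cap t$ at most one minimal $e$ satisfies $e\subseteq f$: if $e\neq e'$ both did, then $e^*\subseteq e'$ by ($\alpha$), so $f\supseteq e\cup e'\supseteq e\cup e^*=VX$, which is impossible. So we can pick a minimal $e\notin\mathcal E_0$ with $e\not\subseteq f$ for all of the finitely many $f\in\mathcal E_0\cap t$. By ($\alpha$), $e^*\subseteq f$ for all these $f$. Take $x\in e^*$. Then $t\cap\mathcal E_0\subseteq t_x$. If $f\in\mathcal E_0\cap t_x$ were not in $t$, then $f^*\in t\cap\mathcal E_0\subseteq t_x$, contradicting (T1) for $t_x$. So equality holds. $\square$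

The central vertex of the star for the 4-cycle, of valence $4$, shows that the hypothesis matters: with $\mathcal E_0=\mathcal E$ there is no such $x$.

## 8. Vertex stabilizers are commensurable with $H$

Return to the group $N$, the graph $X$, the function $\theta$ and the number $n$ of Section 4, and let $\mathcal E=\mathcal E_n$ and $T$ be as in Sections 6 and 7. Recall that removing the $n$ edges along which $\theta$ changes leaves finitely many components. So $\theta$ has finitely many values, and its level sets have at most $n$ coboundary edges; they lie in $\mathcal B_n$.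

**Step 1.** *This step shows $N_e\sim H$ for every $e\in\mathcal E$.* The set $\delta e$ is finite and nonempty. Let $N_0=\bigcap_{\eta\in\delta e}N_\eta$, a finite intersection of edge stabilizers of $X$; so $N_0\sim H$. Let $g\in N_0$. Then $\delta(ge)=\delta e$, so the set $e+ge$ has empty coboundary, and as $X$ is connected, $ge\in\{e,e^*\}$. Since $N$ preserves orientations, $g$ fixes the endpoint in $e$ of an edge of $\delta e$; so $ge=e$. Thus $N_0\le N_e$. The group $N_e$ permutes the finite set $\delta e$, and the kernel of this action lies in $N_0$. So $[N_e:N_0]<\infty$ and $N_e\sim H$.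

**Step 2.** *This step treats vertices $t$ of finite positive valence.* The group $N_t$ permutes the finite set of minimal elements of $t$. The stabilizer of one of them, $e$, in $N_t$ is $N_e$, since $N_e\le N_t$ by the previous section. So $N_e$ has finite index in $N_t$, and $N_t\sim H$.

**Step 3.** *This step extends $\theta$ to a vertex $t$ of infinite valence, or to $t$ if $T=\{t\}$.* Put $H'=H\cap N_t$. It has finite index in $H$, because $N_t\ge N_e\sim H$ for a minimal $e\in t$, or $N_t=N$. Each of the finitely many level sets of $\theta$ lies in $\mathcal B_n$, which is generated by $\mathcal E$. So there is a finite $*$-closed $\mathcal E_0\subseteq\mathcal E$ such that all level sets lie in the ring with unit generated by $\mathcal E_0$. Then $\theta(x)$ depends only on $t_x\cap\mathcal E_0$. By Lemma 7.3, which applies to all vertices in the orbit of $t$, we may define for every $t'\in Nt$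
$$\theta(t'):=\theta(x)\quad\text{for any }x\in VX\text{ with }t_x\cap\mathcal E_0=t'\cap\mathcal E_0.$$

**Step 4.** *This step shows that $D$ becomes inner on $N_t$.* Put
$$a(y)=\sigma(y)\bigl[\theta(y^{-1}t)-\theta(y^{-1}x_0)\bigr].$$
For $k\in N_t$ we have $k t=t$ and therefore
$$(k*a)(y)=\sigma(k)\,a(k^{-1}y)=\sigma(y)\bigl[\theta(y^{-1}kt)-\theta(y^{-1}kx_0)\bigr]=\sigma(y)\bigl[\theta(y^{-1}t)-\theta(y^{-1}kx_0)\bigr].$$
By (5), $a-k*a=D(k)$ for all $k\in N_t$.

It remains to see that $a\in\mathcal A$. For $k\in H'$ we have $D(k)=0$ and $\sigma(k)=1$, so $a$ is left $H'$-invariant. Suppose $a(y)\neq0$. Then $y^{-1}t$ and $t_{y^{-1}x_0}=y^{-1}t_{x_0}$ differ on $\mathcal E_0$; otherwise $x=y^{-1}x_0$ could be used to define $\theta(y^{-1}t)$. As $\mathcal E_0$ is $*$-closed, there is $e\in\mathcal E_0$ with $e\in y^{-1}t$ and $e\notin y^{-1}t_{x_0}$. So $ye\in t\setminus t_{x_0}$, a finite set by (T3). For given $e\in\mathcal E_0$ and $e_1\in t\setminus t_{x_0}$, the set $\{y:ye=e_1\}$ is empty or a coset $N_{e_1}y_0$. Since $N_{e_1}\sim H\sim H'$, it is contained in finitely many cosets $H'y$. There are finitely many pairs $(e,e_1)$. So $\operatorname{supp}a$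 lies in finitely many cosets $H'y$, and $a\in\mathcal A$.

By Lemma 4.1, $\mathrm{cd}_{\mathbb Q}N_t\le1$. By Lemma 5.1, $N_t\sim H$.

**Step 5.** *This step arranges the action as in (b).* All vertex stabilizers of $T$ are commensurable with $H$. So are all edge stabilizers, setwise or pointwise, because $N_e$ has index $\le2$ in the setwise one. After barycentric subdivision there are no inversions, and all stabilizers are still commensurable with $H$. The group $N$ is finitely generated, say $N=\langle g_1,\dots,g_r\rangle$; let $v$ be a vertex. The translates $g\bigl(\bigcup_i[v,g_iv]\bigr)$, $g\in N$, are connected and contain $gv$ and all $gg_iv$. So their union is connected: it is an $N$-invariant subtree with finite quotient. This tree proves (a)$\Rightarrow$(b), apart from the parenthetical statement, which is treated in the next section. $\square$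

*Remark.* Looking back, a vertex $t$ of infinite valence does not occur under the hypothesis $\mathrm{cd}_{\mathbb Q}N\le2$. The graph $X$ has finitely many edge orbits, so by Lemma 6.3 the set $\mathcal E$ has finitely many $N$-orbits. If $e$ and $ge$ are both minimal in $t$, then $ge$ is minimal in $t$ and in $gt$, so $gt=t$ by ($\varepsilon$). Hence the minimal elements of $t$ form finitely many $N_t$-orbits. Each orbit is in bijection with some $N_t/N_e$, which is finite once $N_t\sim H\sim N_e$. But it is only through Steps 3 and 4 that we know $N_t\sim H$.

## 9. The remaining implications in Theorem B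

(a)$\Rightarrow$(b) was proved in Section 8, and (b)$\Rightarrow$(d) is Lemma 3.1.

**(d)$\Rightarrow$(b).** A model of dimension $\le1$ is a contractible graph, so a tree $T$, on which $N$ acts without inversions. For every $H'\le H$ of finite index, $H'\in\mathcal F[H]$, so $T^{H'}$ is a nonempty subtree. If $H''\le H'$, then $T^{H'}\subseteq T^{H''}$; so $\bigcup_{H'}T^{H'}$ is a directed union of subtrees, hence a subtree. It is $N$-invariant, since $gT^{H'}=T^{gH'g^{-1}}\subseteq T^{H\cap gH'g^{-1}}$ and $H\cap gH'g^{-1}$ has finite index in $H$. Its stabilizers contain some $H'$, so they are infinite members of $\mathcal F[H]$, that is, commensurable with $H$. Pass to an invariant subtree with finite quotient as in Step 5 of Section 8.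

**(b)$\Rightarrow$(c).** Let $T$ be the tree of (b). Orient its edges $N$-invariantly, which is possible without inversions. A two-ended group maps with finite kernel onto $\mathbb Z$ or $D_\infty$. So it acts properly and cellularly on a line (subdivided so that fixed points of reflections are vertices). A finite subgroup acts on the line trivially or through one reflection, so its fixed set is the line or a point. So the line is a model for the classifying space for finite subgroups. Choose such lines $L_v,L_e$ for representatives of the orbits of vertices and edges of $T$, and extend equivariantly to all $v$ and $e$. If $v$ is an endpoint of $e$, then $N_e\le N_v$ and $L_v$ restricted to $N_e$ is a model for $E_{fin}N_e$. So there are cellular $N_e$-maps $L_e\to L_v$; choose them for representatives of the edges and extend equivariantly. The double mapping cylinder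
$$Z=\coprod_vL_v\ \cup\ \coprod_eL_e\times[0,1]$$
glued by these maps is a 2-dimensional $N$-CW-complex with finite stabilizers and an $N$-map to $T$. Let $K\le N$ be finite. Then $T^K$ is a nonempty tree. The part of $Z^K$ over a vertex $v\in T^K$ is $L_v^K$, and over an open edge $e$ of $T^K$ it is $L_e^K\times(0,1)$; all these $L_v^K,L_e^K$ are contractible. So $Z^K\simeq T^K$ is contractible, and $Z$ is a model for $E_{fin}N$.

**(c)$\Rightarrow$(a).** A model of dimension $\le2$ gives $\underline{\mathrm{cd}}(N)\le2$, and Fact (i) gives $\mathrm{cd}_{\mathbb Q}N\le2$.

**The parenthetical statement in (b).** By Bass–Serre theory $N$ is the fundamental group of the finite graph of groups $T/N$. Its vertex and edge groups are commensurable with $H\cong\mathbb Z$, so they are two-ended. Two-ended groups are finitely presented. A finite presentation of $N$ consists of finite presentations of the vertex groups, one further generator for each edge, one relation for each edge of a maximal tree, and one relation for each of finitely many generators of each edge group. $\square$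

With this, Theorem B is proved, and so is Theorem A: every countable $G$ with $\underline{\mathrm{cd}}(G)=2$ has $\underline{\underline{\mathrm{gd}}}(G)\le3$.

## 10. Larger cardinals and larger Bredon dimension

The telescope in Section 3 was the only place where countability entered. Longer chains need an algebraic version.

**Lemma 10.1.** Let $\mathcal F$ be a family of finitely generated subgroups of $N$, and let $N=\bigcup_{\alpha<\kappa}N_\alpha$ be an ascending chain of subgroups ($\kappa$ a limit ordinal) with $N_\lambda=\bigcup_{\alpha<\lambda}N_\alpha$ at limits $\lambda<\kappa$. If $\mathrm{cd}_{\mathcal F\cap N_\alpha}N_\alpha\le n$ for all $\alpha<\kappa$ (some $n\ge0$), then $\mathrm{cd}_{\mathcal F}N\le n+1$.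

*Proof.* Put $N_\kappa=N$, and for $\alpha\le\kappa$ let $I_\alpha$ be the module $N/K\mapsto\mathbb Z[(N/N_\alpha)^K]$. So $I_\kappa=\underline{\mathbb Z}$.

**Step 1.** *This step gives short resolutions of the $I_\alpha$.* For $\alpha<\kappa$ and a right $\mathcal O_{\mathcal F\cap N_\alpha}N_\alpha$-module $M$ put
$$(\mathrm{Ind}\,M)(N/K)=\bigoplus_{gN_\alpha\in(N/N_\alpha)^K}M(N_\alpha/g^{-1}Kg).$$
Replacing $g$ by $gn$ with $n\in N_\alpha$ conjugates $g^{-1}Kg$ by $n$, and the resulting isomorphism of $N_\alpha$-sets identifies the summands. A morphism $N/K'\to N/K$, $xK'\mapsto xcK$ with $c^{-1}K'c\le K$, induces the map that sends the summand of $gN_\alpha$ to that of $cgN_\alpha$ by the projection belonging to $(cg)^{-1}K'cg\le g^{-1}Kg$. The functor $\mathrm{Ind}$ is exact and commutes with direct sums. It sends $\mathbb Z[-,N_\alpha/L]$ to $\mathbb Z[-,N/L]$: the set $(N/L)^K$ maps to $(N/N_\alpha)^K$, and the fiber over $gN_\alpha$ consists of the $gnL$ with $nL\in(N_\alpha/L)^{g^{-1}Kg}$. So it preserves projectives. It sends $\underline{\mathbb Z}$ to $I_\alpha$. Applying it to a projective resolution of $\underline{\mathbb Z}$ over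 $\mathcal O_{\mathcal F\cap N_\alpha}N_\alpha$ gives a projective resolution $C_\alpha\to I_\alpha$ of length $\le n$.

For limits $\lambda\le\kappa$ we have $I_\lambda=\operatorname{colim}_{\alpha<\lambda}I_\alpha$. Indeed, if $gN_\lambda$ is fixed by $K\in\mathcal F$, then $g^{-1}Kg\le N_\lambda$ is finitely generated, so it lies in some $N_\alpha$ with $\alpha<\lambda$, and $gN_\alpha$ is fixed by $K$. And if $gN_\lambda=g'N_\lambda$, then $g^{-1}g'\in N_\alpha$ for some $\alpha<\lambda$.

**Step 2.** *This step sets up a recursion.* We construct projective resolutions $D_\alpha\to I_\alpha$ $(\alpha\le\kappa)$, concentrated in degrees $[0,n+1]$, with $D_\alpha\subseteq D_\beta$ for $\alpha<\beta$, compatible augmentations, degreewise projective $D_{\alpha+1}/D_\alpha$, and $D_\lambda=\bigcup_{\alpha<\lambda}D_\alpha$ at limits. Then $D_\kappa$ is the desired resolution of $\underline{\mathbb Z}$. Start with $D_0=C_0$.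

**Step 3.** *This is the successor step; its point is to keep the length at $n+1$.* Lift $D_\alpha\to I_\alpha\to I_{\alpha+1}$ to a chain map $\varphi:D_\alpha\to C_{\alpha+1}$. Write $D=D_\alpha$, $C=C_{\alpha+1}$. The mapping cylinder $\mathrm{Cyl}(\varphi)_j=D_j\oplus D_{j-1}\oplus C_j$ has differential $\partial(x,y,c)=(\partial x+y,\,-\partial y,\,\partial c-\varphi(y))$. It contains $D$ as the subcomplex of the $(x,0,0)$. The chain map $(x,y,c)\mapsto\varphi(x)+c$ to $C$ is a homotopy equivalence, so $\mathrm{Cyl}(\varphi)$ resolves $I_{\alpha+1}$, with augmentation extending that of $D$. It consists of projectives in degrees $\le n+2$. Its quotient by $D$ is the cone $R$, $R_j=D_{j-1}\oplus C_j$.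

Both $D$ and $C_\alpha$ are projective resolutions of $I_\alpha$, so they are homotopy equivalent. Hence $R$ is homotopy equivalent to the cone of a map $C_\alpha\to C_{\alpha+1}$, which lives in degrees $\le n+1$. So $H^{n+2}(\mathrm{Hom}(R,R_{n+2}))=0$. The identity of $R_{n+2}$ is a cocycle there, as $R_{n+3}=0$. So it is a coboundary: $\mathrm{id}_{R_{n+2}}$ factors through $\partial:R_{n+2}\to R_{n+1}$, which is therefore split injective.

Now $\mathrm{Cyl}(\varphi)_{n+2}=D_{n+1}=R_{n+2}=:Q$. Since $Q\to R_{n+1}$ is injective, so is $\partial:Q\to\mathrm{Cyl}(\varphi)_{n+1}$. Let $A\subseteq\mathrm{Cyl}(\varphi)$ be the acyclic subcomplex with $Q$ in degree $n+2$ and $\partial Q$ in degree $n+1$. Then $A\cap D=0$: in degree $n+2$ we have $D_{n+2}=0$, and an element of $\partial Q\cap D_{n+1}$ maps to $0$ in $R_{n+1}$, so it is $0$. Put $D_{\alpha+1}=\mathrm{Cyl}(\varphi)/A$. It contains $D_\alpha$, with quotient $R/\mathrm{im}\,A$, which is degreewise projective because $R_{n+1}/\partial Q$ is a direct summand of $R_{n+1}$. So $D_{\alpha+1}$ is degreewise projective as well. It lives in degrees $\le n+1$. It resolves $I_{\alpha+1}$, because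 $A$ is acyclic and lives in degrees $\ge n+1\ge1$, so that the augmentation descends.

**Step 4.** *This is the limit step.* Since all the quotients $D_{\alpha+1}/D_\alpha$ are degreewise projective and the chain is continuous, $D_\lambda=\bigcup_{\alpha<\lambda}D_\alpha$ is degreewise a direct sum of projectives. Its homology is $\operatorname{colim}_{\alpha<\lambda}I_\alpha=I_\lambda$ in degree $0$ and zero elsewhere. $\square$

**Proof of Theorem C(1).** Let $|G|\le\aleph_m$ and $\underline{\mathrm{cd}}(G)\le2$. Let $V$, $H$ and $N=N[V]=N[H]$ be as in Section 3; the setting there did not use countability.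

*Claim: every $N'\le N$ containing $H$ with $|N'|\le\aleph_j$ satisfies $\mathrm{cd}_{\mathcal F[H]\cap N'}N'\le j+2$.* For $j=0$, $N'$ is the union of an $\omega$-chain of finitely generated subgroups containing $H$. These have dimension $\le1$ for the families $\mathcal F[H]\cap N_i$ by Theorem B, since $\mathrm{cd}_{\mathbb Q}\le2$ for all subgroups of $G$. Lemma 10.1 with $n=1$ gives $2$. For $j\ge1$ we may assume $|N'|=\aleph_j$. Enumerate $N'$ by $\omega_j$, and let $N'_\alpha$ be generated by $H$ and the elements with index less than $\alpha$. This is a continuous chain of length $\omega_j$ of subgroups containing $H$ of cardinality $\le\aleph_{j-1}$ with union $N'$. By induction they have dimension $\le j+1$, and Lemma 10.1 gives $j+2$.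

Let $k>\max\{3,m+2\}$. In (1) the left term vanishes because $k-1\ge3>\underline{\mathrm{cd}}(N[V])$. The right terms vanish because $k>\underline{\mathrm{cd}}(G)$ and, by the claim with $N'=N[V]$ and $j=m$, $k>\mathrm{cd}_{\mathcal F[V]}N[V]$. So $H^k_{vc}(G;M)=0$ for all $M$, and $\underline{\underline{\mathrm{cd}}}(G)\le\max\{3,m+2\}$. Apply [LM]. For $m=1$ the bound is $3$. $\square$

**Proof of Theorem C(2).** Let $G$ be countable, $\mathrm{cd}_{\mathbb Q}G\le2$ and $\underline{\mathrm{cd}}(G)=n<\infty$. If $G$ has no infinite virtually cyclic subgroup, the two families coincide and $\underline{\underline{\mathrm{cd}}}(G)=n$. Otherwise $n\ge1$, since $\underline{\mathrm{cd}}(\mathbb Z)=1$ and Fact (ii) applies. Let $V$, $H$, $N=N[V]$ be as before. Theorem B needs only $\mathrm{cd}_{\mathbb Q}\le2$. So the finitely generated subgroups $N_i$ of $N$ containing $H$ satisfy $\mathrm{cd}_{\mathcal F[H]\cap N_i}N_i\le1$ by (d) and $\underline{\mathrm{cd}}(N_i)\le2$ by (c). As $N$ is the union of an $\omega$-chain of such subgroups, Lemma 10.1, applied to the family $\mathcal F[H]$ and to the family of finite subgroups, gives $\mathrm{cd}_{\mathcal F[H]}N\le2$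 and $\underline{\mathrm{cd}}(N)\le3$. Also $\underline{\mathrm{cd}}(N)\le n$ by Fact (ii). So $\underline{\mathrm{cd}}(N)\le\min\{n,3\}$.

Let $k>\max\{n,\min\{n,3\}+1\}$. In (1) the left term vanishes because $k-1>\min\{n,3\}\ge\underline{\mathrm{cd}}(N[V])$. The term $H^k_{fin}(G;M)$ vanishes because $k>n$. The terms $H^k_{\mathcal F[V]}(N[V];M)$ vanish because $k>\min\{n,3\}+1\ge2$. So $\underline{\underline{\mathrm{cd}}}(G)\le\max\{n,\min\{n,3\}+1\}$. $\square$
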